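# Small Morrey norms imply smoothness for the heat flow of biharmonic maps into a compact manifold

## 1. Maps into a submanifold, weak solutions, parabolic Morrey norms

Throughout, $n\ge 4$, $L\ge k\ge 1$, $\Omega\subset\mathbb R^n$ is a bounded smooth domain, and $N\subset\mathbb R^{L+1}$ is a smooth compact $k$-dimensional submanifold without boundary, with the induced metric. Repeated indices are summed.

**Definition 1.1 (maps into $N$).** For $m,p\ge1$,
$$W^{m,p}(\Omega,N)=\{v\in W^{m,p}(\Omega,\mathbb R^{L+1}):\ v(x)\in N\text{ for a.e. }x\in\Omega\},$$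
and for $0<T\le\infty$,
$$W^{1,2}_2(\Omega\times[0,T],N)=\{v\in L^2([0,T],W^{2,2}(\Omega,N)):\ \partial_tv\in L^2([0,T],L^2(\Omega))\}.$$

**Definition 1.2 (projections attached to $N$).** $N_{\delta_0}$ is a tubular neighborhood of $N$ with smooth nearest point projection $\pi:N_{\delta_0}\to N$. For $y\in N$, $P(y)$ is the orthogonal projection of $\mathbb R^{L+1}$ onto $T_yN$ and $Q(y)=I-P(y)$. On $N_{\delta_0}$ put $\widehat P=P\circ\pi$, $\widehat Q=I-\widehat P$. After shrinking $\delta_0$, all derivatives of $\pi$ and $\widehat P$ are bounded.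

We use that $D\pi(y)=P(y)$ for $y\in N$. Taylor expansion of $\pi$ at $y$ along the segment to $y'\in N$ gives $y'-y=\pi(y')-\pi(y)=P(y)(y'-y)+O(|y'-y|^2)$ when $|y-y'|<\delta_0/2$; for larger $|y-y'|$ the next bound is trivial. Hence
$$|Q(y)(y'-y)|\le C|y'-y|^2\qquad(y,y'\in N).\tag{1.1}$$

*Example (the sphere).* For $N=\mathbb S^L$: $\pi(y)=y/|y|$, $P(y)=I-yy^T$, and $Q(y)(y'-y)=(\langle y,y'\rangle-1)y=-\tfrac12|y-y'|^2y$, which is (1.1).

**Definition 1.3 (weak solution).** The heat flow of (extrinsic) biharmonic maps into $N$ is $\partial_tu+\Delta^2u=\mathcal N_{\rm bh}[u]$, where $\mathcal N_{\rm bh}[u]$ is normal to $T_uN$; equivalently, $(\partial_tu+\Delta^2u)\perp T_uN$ in the distributional sense. A map $u\in W^{1,2}_2(\Omega\times[0,T],N)$ is a weak solution if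
$$\int\langle\partial_tu,P(u)\phi\rangle+\langle\Delta u,\Delta(P(u)\phi)\rangle\,dx\,dt=0\qquad\text{for all }\phi\in C_c^\infty(\Omega\times(0,T);\mathbb R^{L+1}).\tag{1.2}$$

*Example (the sphere).* If $|u|=1$ and $u$ is smooth, then $\langle u,\partial_tu\rangle=0$ and $\langle u,\Delta u\rangle=-|\nabla u|^2$. Applying $\Delta$ to the last identity, $-\Delta|\nabla u|^2=|\Delta u|^2+2\langle\nabla u,\nabla\Delta u\rangle+\langle u,\Delta^2u\rangle$. So the normal part of $\partial_tu+\Delta^2u$ is known and the equation reads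
$$\partial_tu+\Delta^2u=-(|\Delta u|^2+\Delta(|\nabla u|^2)+2\langle\nabla u,\nabla\Delta u\rangle)u.$$

*Example (a flat stretch).* Let $N\subset\mathbb R^2$ be a smooth closed curve containing $[-1,1]\times\{0\}$, and $u(x,t)=(ax_1,0)$ with $|ax_1|\le1$ on $\Omega$. Then $\partial_tu=0$ and $\Delta u=0$, so $u$ is a solution.

*Example (a singular solution, $n\ge5$).* Let $u(x,t)=x/|x|\in\mathbb S^{n-1}$ near $0\in\mathbb R^n$. From $\Delta(|x|^ax)=a(a+n)|x|^{a-2}x$ we get $\Delta u=-(n-1)|x|^{-2}u$ and $\Delta^2u=3(n-1)(n-3)|x|^{-4}u$, which is normal to the sphere at $u$. Since $|\nabla^2u|\le C|x|^{-2}$ is in $L^2$ near $0$ for $n\ge5$, $u$ has the required integrability. It is a weak solution across $x=0$: multiply the test field $\xi=P(u)\phi$, for which $|\xi|\le C$ and $|\nabla\xi|\le C/|x|$, by a cutoff vanishing on $B_h$ and equal to $1$ off $B_{2h}$. The error is at most $C\int_{B_{2h}}|x|^{-2}(h^{-1}|\nabla\xi|+h^{-2}|\xi|)\,dx\le Ch^{n-4}\to0$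 on each time slice.

**Definition 1.4 (cylinders and Morrey norms).** For $x\in\mathbb R^n$, $r>0$ let $B_r(x)=\{y:|y-x|\le r\}$ and $P_r(x,t)=B_r(x)\times[t-r^4,t]$; $B_r=B_r(0)$, $P_r=P_r(0)$. For $U=U_1\times U_2\subset\mathbb R^n\times\mathbb R$, $0\le\lambda\le n+4$, $0<R\le\infty$, the space $M^{p,\lambda}_R(U)$ consists of the $f\in L^p_{\rm loc}(U)$ with
$$\|f\|_{M^{p,\lambda}_R(U)}=\Big(\sup_{(x,t)\in U}\ \sup_{0<r<\min\{R,\,d(x,\partial U_1),\,t^{1/4}\}}r^{\lambda-n-4}\int_{P_r(x,t)}|f|^p\Big)^{1/p}<\infty,$$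
where $d(x,\partial U_1)=\inf_{y\in\partial U_1}|x-y|$.

*Example.* Let $n\ge5$, $f(x,t)=|x|^{-2}$, $p=2$, $\lambda=4$. The integral of $|y|^{-4}$ over a ball of radius $r$ is largest when the ball is centered at $0$, and then equals $Cr^{n-4}$. So $r^{-n}\int_{P_r(x,t)}|f|^2\le r^{-n}r^4Cr^{n-4}=C$, with equality at $x=0$: the quantity is finite and does not shrink with $r$.

The norms $\|\nabla^2u\|_{M^{2,4}}$ and $\|\partial_tu\|_{M^{q,4q}}$ are invariant under the rescaling $u\mapsto u(x_0+r\,\cdot\,,t_0+r^4\,\cdot\,)$ that preserves the equation; for instance $\nabla^2$ produces $r^2$, hence $r^4$ after squaring, while $dx\,dt$ produces $r^{-n-4}$.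

## 2. From the sphere to every compact target: Theorem A

For the sphere the following is known, in the work of Jay Hineman, Tao Huang and Changyou Wang, "Regularity and uniqueness of the heat flow of biharmonic maps", arXiv:1208.4287 (2012). Let $\frac32<p\le2$ and $0<T<\infty$. There are $\epsilon_p>0$ and $C=C(m,n,p,L)$, independent of $u,z_0,R_0$, such that if $u\in W^{1,2}_2(\Omega\times[0,T],\mathbb S^L)$ is a weak solution and, for some $z_0=(x_0,t_0)\in\Omega\times(0,T]$ and $0<R_0\le\frac12\min\{d(x_0,\partial\Omega),t_0^{1/4}\}$,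
$$\|\nabla^2u\|_{M^{p,2p}_{R_0}(P_{R_0}(z_0))}+\|\partial_tu\|_{M^{p,4p}_{R_0}(P_{R_0}(z_0))}\le\epsilon_p,$$
then $u\in C^\infty(P_{R_0/16}(z_0),\mathbb S^L)$ and $|\nabla^mu(z_0)|\le C\epsilon_pR_0^{-m}$ for all $m\ge1$.

The question, which that work is the source of, is whether the same holds for every compact target, with $p=2$. Precisely: given $N$ and $0<T<\infty$, are there $\epsilon>0$ and constants $C=C(m,n,N)$, $m\ge1$, independent of $u,z_0,R_0$, such that every weak solution $u\in W^{1,2}_2(\Omega\times[0,T],N)$ with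
$$\|\nabla^2u\|_{M^{2,4}_{R_0}(P_{R_0}(z_0))}+\|\partial_tu\|_{M^{2,8}_{R_0}(P_{R_0}(z_0))}\le\epsilon,$$
$z_0,R_0$ as above, is in $C^\infty(P_{R_0/16}(z_0),N)$ with $|\nabla^mu(z_0)|\le C\epsilon R_0^{-m}$ for all $m\ge1$? The answer is yes.

**Theorem A.** Let $N\subset\mathbb R^{L+1}$ be a smooth compact submanifold without boundary, $n\ge4$, $1<q\le2$, $0<\vartheta<1$. There are $\epsilon>0$ and $C_m$ $(m\ge1)$, depending only on $n,N,q,\vartheta$ (and $m$), such that the following holds. If $u\in W^{1,2}_2(\Omega\times[0,T],N)$ is a weak solution, $z_0=(x_0,t_0)\in\Omega\times(0,T]$, $0<R_0\le\frac12\min\{d(x_0,\partial\Omega),t_0^{1/4}\}$, and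
$$\delta:=\|\nabla^2u\|_{M^{2,4}_{R_0}(P_{R_0}(z_0))}+\|\partial_tu\|_{M^{q,4q}_{R_0}(P_{R_0}(z_0))}\le\epsilon,$$
then $u\in C^\infty(P_{\vartheta R_0}(z_0),N)$, and for all $z\in P_{\vartheta R_0}(z_0)$ and $m\ge1$,
$$|\nabla^mu(z)|\le C_mR_0^{-m}(\delta+\gamma_0),\qquad\gamma_0:=\min\Big\{\operatorname{diam}N,\ R_0^{-n-3}\int_{P_{R_0}(z_0)}|\nabla u|\Big\}.\tag{2.1}$$

The question is the case $q=2$, $\vartheta=\frac1{16}$: there $\delta+\gamma_0\le\epsilon+\operatorname{diam}N=C'\epsilon$ with $C'=1+\operatorname{diam}N/\epsilon$, which depends only on $n,N$. The constants do not depend on $T$ or $\Omega$.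

Two of our examples mark the limits of the statement. For $n\ge5$ the map $x/|x|$ has finite Morrey norms and is singular, so finiteness without smallness is not enough. And in the bound $C\epsilon R_0^{-m}$ the number $\epsilon$ is the fixed threshold; it cannot be replaced by the actual norm $\delta$, because for the flat stretch $u=(ax_1,0)$, $a\ne0$, we have $\delta=0$ and $|\nabla u|=|a|$.

## 3. Admissible test fields and the biharmonic heat kernel

From here on $C$ denotes constants depending only on $n,N,q$, and later on $m$. Since $\partial_tu\in L^2$, we have $u\in C([0,T];L^2(\Omega))$; so $u(t)=u(\cdot,t)$ is defined for every $t$, and it is $N$-valued a.e. for every $t$, as an $L^2$ limit of $N$-valued maps.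

**Integrability of $\nabla u$.** For compactly supported $f$, the Gagliardo–Nirenberg inequality says $\|\nabla f\|_{L^4}^2\le C\|f\|_\infty\|\nabla^2f\|_{L^2}$. Applied on slices to a cutoff times $u$, it gives $\nabla u\in L^4(\Omega'\times[0,T])$ for $\Omega'\Subset\Omega$.

**Normal components.** From $u=\pi(u)$ and $D\pi=P$ on $N$, $\partial u=P(u)\partial u$. So $Q(u)\partial_tu=0$, $Q(u)\partial_iu=0$, and differentiating the latter,
$$Q(u)\Delta u=-\partial_i(Q(u))\,\partial_iu,\qquad|Q(u)\Delta u|\le C|\nabla u|^2.\tag{3.1}$$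

**Extension of (1.2).** The purpose is to allow rough test fields. Claim: (1.2) holds for all $\phi\in L^\infty\cap L^2W^{2,2}$ with compact support in $\Omega$ in the $x$ variable, with no condition in time; in particular a factor $1_{\{t\le\tau\}}$ is allowed. First replace $\phi$ by $1_{[h,T-h]}(t)\phi$; the integrands are in $L^1$, so $h\to0$ is harmless. Then mollify in space-time: $\phi_k\to\phi$ in $L^2W^{2,2}$, bounded in $L^\infty$, and a.e. for a subsequence. By Gagliardo–Nirenberg on slices,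
$$\int\|\nabla(\phi_k-\phi)\|_{L^4}^4dt\le C\|\phi_k-\phi\|_\infty^2\int\|\nabla^2(\phi_k-\phi)\|_{L^2}^2dt\to0.$$
As $|\nabla^2(P(u))|\le C(|\nabla^2u|+|\nabla u|^2)\in L^2$ locally, $\nabla^2(P(u))(\phi_k-\phi)\to0$ in $L^2$ by dominated convergence. In the product rule for $\Delta(P(u)\phi_k)$ the middle term converges in $L^2$ because $\nabla(P(u))\in L^4$ and $\nabla\phi_k\to\nabla\phi$ in $L^4$. So $\Delta(P(u)\phi_k)\to\Delta(P(u)\phi)$ in $L^2$, and the claim follows. In particular,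
$$\int\langle\partial_tu,\xi\rangle+\langle\Delta u,\Delta\xi\rangle=0\quad\text{if }\xi\in L^\infty\cap L^2W^{2,2},\ P(u)\xi=\xi,\ \text{compact spatial support.}\tag{3.2}$$
Taking $\xi=\phi-Q(u)\phi$ and expanding $\Delta(Q(u)\phi)$, for $\phi$ as in the claim,
$$\int\langle\partial_tu,\phi\rangle+\langle\Delta u,\Delta\phi\rangle=\int\langle f_2,\Delta\phi\rangle+\langle f_1^i,\partial_i\phi\rangle+\langle f_0,\phi\rangle,\tag{3.3}$$
$$f_2=Q(u)\Delta u=-\partial_i(Q(u))\,\partial_iu,\qquad f_1^i=2\,\partial_i(Q(u))\,\Delta u,\qquad f_0=\Delta(Q(u))\,\Delta u.$$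

**Heat kernel.** Let $b$ be the fundamental solution of $\partial_t+\Delta^2$: $b(x,t)=t^{-n/4}g(xt^{-1/4})$ for $t>0$ with $\hat g(\xi)=e^{-|\xi|^4}$, and $b=0$ for $t\le0$. Since $\hat g$ is Schwartz and radial, so is $g$. Hence $b$ is smooth off the origin (including across $t=0$, $x\neq0$), and by homogeneity
$$|\partial_t^l\nabla^kb|\le C_{k,l}(|x|+|t|^{1/4})^{-n-k-4l},\qquad\|\nabla^kb(\cdot,t)\|_{L^1}\le C_kt^{-k/4}.\tag{3.4}$$

## 4. A weak oscillation seminorm and the reduction to unit scale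

**Definition 4.1 (hypothesis $(H_\epsilon)$).** $(H_\epsilon)$ holds on $P_r(z)$ if for all $P_\rho(z')\subset P_r(z)$
$$\rho^{-n}\int_{P_\rho(z')}|\nabla^2u|^2\le\epsilon^2,\qquad\rho^{4q-n-4}\int_{P_\rho(z')}|\partial_tu|^q\le\epsilon^q,\qquad\rho^{-n-3}\int_{P_\rho(z')}|\nabla u|\le\epsilon.$$

**Definition 4.2 (oscillation).** Let $\mathcal K=\{\phi\in C_c^2(\mathbb R^n):\operatorname{supp}\phi\subset B_1,\ \|\phi\|_{C^2}\le1\}$. For $z=(x,t)$,
$$\omega(z,\rho)=\inf_c\ \sup_{\phi\in\mathcal K,\ \tau\in[t-\rho^4,t]}\Big|\rho^{-n}\int\phi\big(\tfrac{y-x}\rho\big)(u(y,\tau)-c)\,dy\Big|+\rho^{-n-3}\int_{P_\rho(z)}|\nabla u|,$$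
$$\Phi_*(z,r)=\sup\{\omega(z',\rho):P_\rho(z')\subset P_r(z)\}.$$

*Example.* For the flat stretch $u=(ax_1,0)$, the choice $c=u(x)$ gives $\omega(z,\rho)\le2|B_1||a|\rho$: linear decay. For $u=x/|x|$ the number $\omega(0,\rho)$ is positive and independent of $\rho$.

All these quantities are invariant under $u\mapsto u(x_0+r\,\cdot\,,t_0+r^4\,\cdot\,)$. The first part of $\omega$ only tests $u$ against $C^2$ functions, but on every time slice.

**Lemma 4.3.** If $(H_\epsilon)$ holds on $P_r(z)$, then for each $P_\rho(z')\subset P_r(z)$ there is $c$ with $\rho^{-n}\int_{B_\rho(x')}|u(\tau)-c|\le C\epsilon$ for all $\tau\in[t'-\rho^4,t']$. Hence $\Phi_*(z,r)\le C_0\epsilon$.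

*Proof.* Let $a(\tau)$ be the mean of $u(\tau)$ on $B_\rho(x')$. By Poincaré, $\int_{P_\rho(z')}|u-a(\tau)|\le C\rho\int_{P_\rho(z')}|\nabla u|\le C\epsilon\rho^{n+4}$, so for some $\tau_1$ in the time interval $\int_{B_\rho(x')}|u(\tau_1)-a(\tau_1)|\le C\epsilon\rho^n$. By Hölder, $\int_{P_\rho(z')}|\partial_tu|\le\epsilon\rho^{(n+4-4q)/q}\cdot C\rho^{(n+4)(1-1/q)}=C\epsilon\rho^n$, which bounds $\int_{B_\rho(x')}|u(\tau)-u(\tau_1)|$ for every $\tau$. So $c=a(\tau_1)$ works. $\square$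

**Proposition 4.4.** There are $\epsilon_2>0$ and $C_m$ such that if $u$ is a weak solution on a domain whose interior in space contains $B_1$ and whose time interval contains $[-1,0]$, and $(H_\epsilon)$ holds on $P_1$ with $\epsilon\le\epsilon_2$, then with $r_*=\frac1{512}$: $u\in C^\infty(P_{r_*})$, $|\nabla^mu|\le C_m\epsilon$ on $P_{r_*}$ for $m\ge1$, and all space-time derivatives are bounded there.

Fix once and for all a radial $\chi\in C_c^\infty(B_1)$, $\chi\ge0$, $\int\chi=1$, and $\chi_s=s^{-n}\chi(\cdot/s)$.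

**Proposition 4.4 implies Theorem A.** The point of this step is that the third condition of $(H_\epsilon)$, which is not assumed in Theorem A, becomes true on small cylinders. Rescale so that $z_0=0$, $R_0=1$. The solution is then defined for $|x|<2$ and times in $[-16,0]$, and the restriction $r<t^{1/4}$ in the Morrey norm is never active for $r<1$, because the original times in $P_{R_0}(z_0)$ are at least $15R_0^4$.

Put $d=(1-\vartheta)/8$, $z\in P_\vartheta$, $0<\eta\le d$, and let $P_\rho(z')\subset P_\eta(z)$. Then $\rho\le d$, $|x'|\le\vartheta+d$, $-\vartheta^4-d^4\le t'\le0$. For $\rho'\in[\rho,2d)$ we have $|x'|+\rho'<\vartheta+3d<1$ and $\vartheta^4+d^4+(2d)^4\le\vartheta+(1-\vartheta)=1$. So $z'\in P_1$, the cylinder $P_{\rho'}(z')$ is one of those in the Morrey norms, and it lies in $P_1$. The first two conditions of $(H_\delta)$ on $P_\eta(z)$ follow.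

For the third, let $\rho_k=2^k\rho$ and choose $K$ with $\rho_K\in[d,2d)$. For $0\le k\le K$ let $a_k(\tau)=\int\chi_{\rho_k}(x'-y)\nabla u(y,\tau)\,dy$ and let $a_k$ be its mean over $[t'-\rho_k^4,t']$. By Poincaré and Hölder,
$$\int_{P_{\rho_k}(z')}|\nabla u-a_k(\tau)|\le C\rho_k\int_{P_{\rho_k}(z')}|\nabla^2u|\le C\delta\rho_k^{n+3}.$$
Integrating by parts in $a_k(\tau)$ moves the gradient to $\chi_{\rho_k}$, so
$$|a_k(\tau)-a_k(\tau')|\le\int_{P_{\rho_k}(z')}|\nabla\chi_{\rho_k}(x'-\cdot)||\partial_tu|\le C\rho_k^{-n-1}\delta\rho_k^n=C\delta\rho_k^{-1}.$$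
Hence $\int_{P_{\rho_k}(z')}|\nabla u-a_k|\le C\delta\rho_k^{n+3}$; comparing $k$ and $k+1$ on $P_{\rho_k}(z')$ gives $|a_k-a_{k+1}|\le C\delta\rho_k^{-1}$, and summing, $|a_0-a_K|\le C\delta\rho^{-1}$. Finally $|a_K|\le C_\vartheta\gamma_0$: an integration by parts, after subtracting a point of $N$ from $u$, gives the bound by $\operatorname{diam}N$, and $P_{\rho_K}(z')\subset P_1$ gives the bound by $\int_{P_1}|\nabla u|$. Thus
$$\rho^{-n-3}\int_{P_\rho(z')}|\nabla u|\le C\delta+C\rho|a_0|\le C_\vartheta(\delta+\rho\gamma_0),$$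
and $(H_{C_3(\delta+\eta\gamma_0)})$ holds on $P_\eta(z)$ with $C_3=C_3(n,N,q,\vartheta)\ge1$.

Fix $\eta\le d$ with $C_3\eta\operatorname{diam}N\le\epsilon_2/2$ and let $\epsilon=\epsilon_2/(2C_3)$. Then $C_3(\delta+\eta\gamma_0)\le\epsilon_2$, and Proposition 4.4 rescaled to $P_\eta(z)$ gives smoothness on $P_{r_*\eta}(z)$ and $|\nabla^mu|\le C_m\eta^{-m}C_3(\delta+\eta\gamma_0)$ there, for every $z\in P_\vartheta$. A point $(x,t)\in P_\vartheta$ with $t<0$ lies below the top of the cylinder attached to $(x,t+h)$ for small $h>0$, and all space-time derivatives are bounded uniformly in $z$; so $u$ is smooth on $P_\vartheta$ up to the top time, and (2.1) follows. $\square$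

It remains to prove Proposition 4.4.

## 5. Averages of $u$ at all scales

In Sections 5–8 and in Lemma 9.1 we assume $(H_\epsilon)$ on $P_1$ with $\epsilon\le1$ small, and put $\Phi:=\Phi_*(0,1)\le C_0\epsilon$. We assume $\Phi>0$; if $\Phi=0$ then $u$ is constant on $P_1$ and all claims are trivial. The aim of the proof is to show that $\omega(0,\theta)$ is a small multiple of $\Phi$. Note that $\Phi\le C\epsilon$ holds but $\epsilon\le C\Phi$ does not, so errors of size $\epsilon^2$ are too large, while errors of size $\epsilon\Phi$ are fine.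

Let $Q_0=B_{1/2}\times[-\frac12,0]$. For $z\in Q_0$ and $\sigma\le\frac14$ we have $P_\sigma(z)\subset P_1$. For $x\in B_{1/2}$, $0<s\le\frac14$,
$$u_s(x,t)=\int\chi_s(x-y)u(y,t)\,dy.$$
Since $u\in C([-1,0];L^2(B_1))$, $u_s$ and all its $(x,s)$-derivatives are continuous in $(x,s,t)$.

**Maximal functions.** For a.e. $t$ (those with $u(t)\in W^{2,2}$) let
$$m_j(x,t)=\sup_{0<s\le1/4}|B_s|^{-1}\int_{B_s(x)}|\nabla^ju(y,t)|\,dy\quad(j=1,2),$$
$$\mu:=m_2+\Phi,\qquad k(\sigma):=\min\{\Phi,\sigma^2\mu\},\qquad\sigma_*:=(\Phi/\mu)^{1/2}\le1,\qquad\Lambda:=1+\log_+(m_1/\Phi).$$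
The maximal theorem on slices and $\Phi\le C\epsilon$ give
$$\int_{Q_0}\mu^2\le C\epsilon^2,\qquad|\nabla^2u|\le\mu\ \text{ a.e. in }Q_0.\tag{5.1}$$
By Kolmogorov's inequality (a consequence of the weak $(1,1)$ bound), $\int_{B_{1/2}}m_1^{1/2}\le C\|\nabla u(t)\|_{L^1(B_{3/4})}^{1/2}$. Cauchy–Schwarz in $t$ and $\int_{P_1}|\nabla u|\le\omega(0,1)\le\Phi$ give $\int_{Q_0}m_1^{1/2}\le C\Phi^{1/2}$. So for all $a<\infty$
$$\int_{Q_0}\Lambda^a\le C_a\Big(1+\int_{Q_0}(m_1/\Phi)^{1/2}\Big)\le C_a.\tag{5.2}$$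

**Bounds for $u_s$.** The functions $\partial^a\chi$, $|a|\ge1$, have integral zero, so we may subtract a constant from $u$: $|\partial^au_s|\le C_as^{-|a|}\omega(z,s)\le C_as^{-|a|}\Phi$. Next, $\partial_su_s=s^{-1}\psi_s*u$ with $\psi=-\operatorname{div}(x\chi)$. Here $\int\psi=0$ and $\int x_j\psi=\int x_j\chi=0$ as $\chi$ is radial, so each $\partial^a\psi$ has vanishing zeroth and first moments. Subtracting a constant (and using $\omega$, or Poincaré) or an affine function on $B_s(x)$ (and Poincaré twice),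
$$|\partial^a\partial_su_s|\le C_as^{-1-|a|}\min\{\Phi,\ s\,m_1,\ s^2m_2\}.\tag{5.3}$$
From this, on $Q_0$ and for $0<s\le\frac14$,
$$|\nabla u_s|\le C\min\{\tfrac\Phi s,(\Phi\mu)^{1/2}\},\quad|\nabla^2u_s|\le C\min\{\tfrac\Phi{s^2},\mu\},\quad|\partial_su_s|\le C\tfrac{k(s)}s,\quad|\nabla\partial_su_s|\le C\tfrac{k(s)}{s^2}.\tag{5.4}$$
Here $|\nabla^2u_s|\le C\mu$ because $\nabla^2u_s=\chi_s*\nabla^2u$; only $|\nabla u_s|\le C(\Phi\mu)^{1/2}$ needs an argument. If $s\ge\sigma_*$, then $\Phi/s\le\Phi/\sigma_*=(\Phi\mu)^{1/2}$. If $s<\sigma_*$, put $s'=\min\{\sigma_*,\frac14\}\ge s$; by (5.3), $|\nabla u_s|\le|\nabla u_{s'}|+\int_s^{s'}Cm_2\,d\sigma\le C(\Phi/s'+\mu s')$. For $s'=\sigma_*$ this is $2C(\Phi\mu)^{1/2}$. For $s'=\frac14<\sigma_*$ we have $\Phi\le\mu<16\Phi$, and it is again at most $C(\Phi\mu)^{1/2}$.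

Letting $s\to0$ at Lebesgue points,
$$|\nabla u|\le C(\Phi\mu)^{1/2}\quad\text{a.e. in }Q_0.\tag{5.5}$$
This pointwise interpolation is used constantly: each factor $|\nabla u|^2$ carries a factor $\Phi$. Also, by (5.3),
$$\int_0^{1/4}|\partial_\sigma u_\sigma|\,d\sigma\le C\int_0^{1/4}\min\{\Phi/\sigma,m_1\}\,d\sigma\le C\Phi\Lambda,\qquad\text{so}\quad|u_s-u_{1/4}|+|u-u_{1/4}|\le C\Phi\Lambda.\tag{5.6}$$
(Split the integral at $\Phi/m_1$ if this is less than $\frac14$; otherwise it is at most $m_1/4\le\Phi$.)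

**Distance to $N$.** By Lemma 4.3, for every $(x,t)\in Q_0$, $\operatorname{dist}(u_s(x,t),N)\le\int\chi_s(x-y)|u_s(x,t)-u(y,t)|\,dy\le C\epsilon<\delta_0/4$ for $\epsilon$ small. So $P_s:=\widehat P(u_s)$ is defined, and it is an orthogonal projection.

**Base point.** We need one fixed tangent space to compare with. Let $c_0=u_{1/4}(0,0)$, $p=\pi(c_0)\in N$, $P_p=P(p)=\widehat P(c_0)$, $Q_p=I-P_p$. Testing $\omega(0,1)\le\Phi$ with multiples of $\chi_{1/4}(x-\cdot)$, which is supported in $B_{3/4}$, gives $|u_{1/4}-c_0|\le C\Phi$ on $Q_0$. The segment from $c_0$ to $u_{1/4}$ stays within $C\epsilon$ of $N$, hence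
$$|P_{1/4}-P_p|+|\nabla P_{1/4}|+|\nabla^2P_{1/4}|\le C\Phi\quad\text{on }Q_0.\tag{5.7}$$
Since $|c_0-p|=\operatorname{dist}(c_0,N)\le|c_0-u|$ a.e., (5.6) and (5.2) give
$$|u-p|\le2|u-c_0|\le C\Phi\Lambda\ \text{ a.e. in }Q_0,\qquad\|u-p\|_{L^a(Q_0)}\le C_a\Phi\quad(a<\infty).\tag{5.8}$$
As $\tau\mapsto\int_{B_{1/2}}|u(\tau)-p|^2$ is absolutely continuous with derivative $2\int_{B_{1/2}}\langle u-p,\partial_tu\rangle$, for every $\tau\in[-\frac12,0]$, with $q'=q/(q-1)$,
$$\int_{B_{1/2}}|u(\tau)-p|^2\le C\int_{Q_0}|u-p|^2+2\int_{Q_0}|u-p||\partial_tu|\le C\Phi^2+C\|u-p\|_{L^{q'}(Q_0)}\,\epsilon\le C\epsilon\Phi.\tag{5.9}$$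

## 6. Rotation fields on the sphere, and the term that defeats projected constants

For a field $\zeta$ on $Q_0$ that is $C^2$ in $x$, with spatial support in a fixed compact subset of the interior of $B_{1/2}$, write $\|\zeta\|=\sup_{Q_0}(|\zeta|+|\nabla\zeta|+|\nabla^2\zeta|)$. We want the approximate linear equation
$$\Big|\int_{Q_0}\langle\partial_tu,P_p\zeta\rangle+\langle\Delta u,P_p\Delta\zeta\rangle\Big|\le C\epsilon\Phi\|\zeta\|.\tag{6.1}$$
It says that the component of $u$ along $T_pN$ nearly solves the linear equation $\partial_tU+\Delta^2U=0$, for which decay is immediate.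

**The sphere, by hand.** Let $N=\mathbb S^L$, $e\perp p$ a unit vector, $B=ep^T-pe^T$, and $\zeta$ scalar with $\|\zeta\|=1$. Since $B$ is antisymmetric, $Bu\perp u$, so $\xi=\zeta Bu$ is admissible in (3.2), with the indicator of $[-\frac12,0]$. Because $\langle\Delta u,B\Delta u\rangle=0$, we get
$$\int\zeta\langle\partial_tu,Bu\rangle+2\,\partial_i\zeta\langle\Delta u,B\partial_iu\rangle+\Delta\zeta\langle\Delta u,Bu\rangle=0.$$
As $Bp=e$, replacing $Bu$ by $e$ costs at most $C\|\partial_tu\|_{L^q}\|u-p\|_{L^{q'}}+C\|\Delta u\|_{L^2}\|u-p\|_{L^2}\le C\epsilon\Phi$ by (5.8). In the middle term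
$$\langle\Delta u,B\partial_iu\rangle=\langle\Delta u,e\rangle\langle p-u,\partial_iu\rangle-\big(\langle\Delta u,u\rangle+\langle\Delta u,p-u\rangle\big)\langle e,\partial_iu\rangle=O\big(|\nabla^2u||\nabla u||u-p|+|\nabla u|^3\big).$$
By (5.5) and (5.8) this is $O(\Phi^{3/2}\mu^{3/2}\Lambda)$. Its integral is at most $C\Phi^{3/2}\|\mu^{3/2}\|_{L^{4/3}}\|\Lambda\|_{L^4}\le C\Phi^{3/2}\epsilon^{3/2}\le C\epsilon\Phi$. So (6.1) holds for the sphere.

**Projected constants on a general $N$.** Without rotations, the natural tangential field is $\xi=P(u)P_p\zeta$. Let us see how far it goes, with $\|\zeta\|=1$ and $P=P(u)$, $Q=Q(u)$. Then $\langle\partial_tu,\xi\rangle=\langle\partial_tu,P_p\zeta\rangle$ exactly, and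
$$\langle\Delta u,PP_p\Delta\zeta\rangle=\langle\Delta u,P_p\Delta\zeta\rangle+O(|Q\Delta u|),\qquad\int|Q\Delta u|\le C\int\Phi\mu\le C\epsilon\Phi .$$
In $2\langle\Delta u,\partial_iP\,P_p\partial_i\zeta\rangle$ the part with $Q\Delta u$ is $O(|\nabla u|^3)$. For the part with $P\Delta u$, differentiating $P^2=P$ gives $P\,\partial_iP\,P=0$, so only $Q P_p\partial_i\zeta=(Q-Q_p)P_p\partial_i\zeta=O(|u-p|)$ enters, and the term is $O(|\nabla^2u||\nabla u||u-p|)$, fine as above. In $\langle\Delta u,\Delta P\,P_p\zeta\rangle$ the part with $Q\Delta u$ is $O(\Phi\mu^2)$. Differentiating $P\,\partial_iP\,P=0$ gives $P\,\Delta P\,P=-2P\,\partial_iP\,\partial_iP\,P=O(|\nabla u|^2)$, so $\langle P\Delta u,\Delta P\,P\,P_p\zeta\rangle$ is $O(\Phi\mu^2)$ too. Exactly one term is left: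
$$\int\langle P\Delta u,\ \Delta P\;Q\,P_p\zeta\rangle=O\Big(\int\big(|\nabla^2u|+|\nabla u|^2\big)|\nabla^2u|\,|u-p|\Big).$$
On the sphere it is $-\int|P\Delta u|^2\langle u-p,P_p\zeta\rangle$. Our bounds give the integrand size $\mu^2\cdot\Phi\Lambda$. But $\mu^2$ is only in $L^1$ and $\Lambda$ is in $L^a$ only for $a<\infty$, so no bound by $\epsilon\Phi$ follows. Bounding $|u-p|$ by $\operatorname{diam}N$ gives $C\epsilon^2$; the decay estimate would then read $\omega(0,\theta)\le C\theta\Phi+C_\theta\epsilon^2$, and iterating it stalls at oscillations of order $\epsilon^2$.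

**What to look for.** On the sphere the second derivatives of the rotation field pair to zero with $\Delta u$. For general $N$ we look for a rotation-valued function $G$ that carries a nearly fixed tangent space to $T_uN$. The ideal would be $\partial_iG=\Omega_iG$ with $\Omega_i=[\partial_i(P(u)),P(u)]$, since then $\Delta G=[\Delta P,P]G+\Omega_i\Omega_iG$ and $P[\Delta P,P]P=0$. This system is overdetermined: the algebra in Section 7 shows that its integrability condition is $[\partial_iP,\partial_jP]=0$, and on $\mathbb S^2$ the left side is $\partial_iu\,\partial_ju^T-\partial_ju\,\partial_iu^T$, which is nonzero where $\partial_iu,\partial_ju$ are independent. The way out is to transport in one variable only, namely the scale $s$ of the averages $u_s$. The failure of the other equations is then an integral over scales of a quantity quadratic in $P_s$, which (5.4) controls pointwise. The function $G$ is never differentiated in time.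

## 7. Parallel transport along the scale variable

**Definition 7.1 (the gauge).** On $Q_0$, for $0<s\le\frac14$ solve
$$\partial_sG_s=\Omega_sG_s,\quad G_{1/4}=I,\qquad\Omega_s:=[\partial_sP_s,P_s].$$
Put $\Omega_i=[\partial_iP_s,P_s]$ and $A_i:=G_s^{-1}\partial_iG_s-G_s^{-1}\Omega_iG_s$, i.e. $\partial_iG_s=\Omega_iG_s+G_sA_i$.

The commutator of two symmetric matrices is antisymmetric, so $G_s\in SO(L+1)$. $G_s$ and its $(x,s)$-derivatives are continuous in $(x,s,t)$, so all objects below that are limits as $s\to0$ are jointly measurable in $(x,t)$.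

*Example ($N=\mathbb S^1$).* Write $u_s=|u_s|(\cos\varphi_s,\sin\varphi_s)$ with $\varphi_s$ continuous in $(x,s)$ on small balls, let $e=(-\sin\varphi_s,\cos\varphi_s)$ and let $J$ be the rotation by $90^\circ$. Then $P_s=ee^T$ and $[\partial P_s,P_s]=\partial e\,e^T-e\,\partial e^T=(\partial\varphi_s)J$. So $G_s$ is the rotation by $\varphi_s-\varphi_{1/4}$, and $A_i=(\partial_i\varphi_s-\partial_i\varphi_{1/4})J-\partial_i\varphi_sJ=-\partial_i\varphi_{1/4}J$: it does not depend on $s$ and involves only the scale $\frac14$.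

**Algebra of projections.** The purpose is to find $\partial_sA_i$. For a family of orthogonal projections $P$ with $Q=I-P$, differentiating $P^2=P$ gives $P\,\partial P\,P=0=Q\,\partial P\,Q$. With $X_a=P\,\partial_aP\,Q$,
$$\partial_aP=X_a+X_a^T,\qquad\Omega_a:=[\partial_aP,P]=X_a^T-X_a,\qquad[\Omega_a,P]=\partial_aP .$$
Since $X_aX_b=0$, $\Omega_a\Omega_b=-(X_a^TX_b+X_aX_b^T)=-\partial_aP\,\partial_bP$, hence $[\Omega_a,\Omega_b]=-[\partial_aP,\partial_bP]$. Also $\partial_a\Omega_b-\partial_b\Omega_a=2[\partial_bP,\partial_aP]$, because the second derivatives cancel.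

(For the ideal system of Section 6: $\partial_j(\Omega_iG)=\partial_i(\Omega_jG)$ requires $\partial_j\Omega_i-\partial_i\Omega_j+[\Omega_i,\Omega_j]=[\partial_iP,\partial_jP]=0$; on the sphere $X_i=-\partial_iu\,u^T$, which gives the formula quoted there.)

Two consequences follow. First, $\partial_s(G_s^{-1}P_sG_s)=G_s^{-1}(\partial_sP_s-[\Omega_s,P_s])G_s=0$, so
$$P_sG_s=G_sP_{1/4}.\tag{7.1}$$
Second, $\partial_s(G_s^{-1}\partial_iG_s)=G_s^{-1}(\partial_i\Omega_s)G_s$ and $\partial_s(G_s^{-1}\Omega_iG_s)=G_s^{-1}(\partial_s\Omega_i-[\Omega_s,\Omega_i])G_s$, so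
$$\partial_sA_i=G_s^{-1}\big(\partial_i\Omega_s-\partial_s\Omega_i+[\Omega_s,\Omega_i]\big)G_s=G_s^{-1}F_iG_s,\qquad F_i=[\partial_sP_s,\partial_iP_s].\tag{7.2}$$

**Lemma 7.2.** Uniformly in $s\in(0,\frac14]$, for a.e. $t$, on $B_{1/2}$:
$$|A|\le C(\Phi+\Phi^{3/2}\mu^{1/2}),\quad|\nabla G_s|\le C(\Phi\mu)^{1/2},\quad|\nabla A|\le C\Phi(1+\mu),\quad|G_s-I|\le C\Phi\Lambda.$$

*Proof.* At $s=\frac14$ we have $A_i=-\Omega_i$, so by (5.7) $|A|,|\nabla A|\le C\Phi$ there.

**Step 1: $A$ and $\nabla G$.** By (5.4), $|F|\le C\sigma^{-1}k(\sigma)\min\{\Phi/\sigma,(\Phi\mu)^{1/2}\}$. Splitting at $\sigma_*$,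
$$\int_0^{1/4}|F|\,d\sigma\le C\int_0^{\sigma_*}\sigma\mu(\Phi\mu)^{1/2}d\sigma+C\int_{\sigma_*}^\infty\Phi^2\sigma^{-2}d\sigma\le C\Phi(\Phi\mu)^{1/2},$$
since $\sigma_*^2\mu=\Phi$ and $\Phi/\sigma_*=(\Phi\mu)^{1/2}$. This bounds $A$. As $|\Omega_i|\le C|\nabla u_s|\le C(\Phi\mu)^{1/2}$ and $\Phi\le(\Phi\mu)^{1/2}$, the second bound follows from $\partial_iG_s=\Omega_iG_s+G_sA_i$.

**Step 2: $\nabla A$.** We have $|\nabla\partial_\sigma P_\sigma|\le C(|\nabla\partial_\sigma u_\sigma|+|\nabla u_\sigma||\partial_\sigma u_\sigma|)\le C\sigma^{-2}k$ and $|\nabla^2P_\sigma|\le C(|\nabla^2u_\sigma|+|\nabla u_\sigma|^2)\le C\min\{\Phi/\sigma^2,\mu\}$. So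
$$|\partial_j(G^{-1}F_iG)|\le|\nabla F|+2|F||\nabla G|\le C\tfrac k{\sigma^2}\min\{\tfrac\Phi\sigma,(\Phi\mu)^{1/2}\}+C\tfrac k\sigma\min\{\tfrac\Phi{\sigma^2},\mu\}+C|F|(\Phi\mu)^{1/2}.$$
Integrate in $\sigma$, splitting at $\sigma_*$. The first term gives at most $C(\mu(\Phi\mu)^{1/2}\sigma_*+\Phi^2\sigma_*^{-2})=2C\Phi\mu$, the second at most $C(\mu^2\sigma_*^2+\Phi^2\sigma_*^{-2})=2C\Phi\mu$, and the third, by Step 1, at most $C\Phi^2\mu$. With the value at $s=\frac14$, $|\nabla A|\le C\Phi(1+\mu)$.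

**Step 3: $G-I$.** $|G_s-I|\le\int_0^{1/4}|\Omega_\sigma|\,d\sigma\le C\int_0^{1/4}|\partial_\sigma u_\sigma|\,d\sigma\le C\Phi\Lambda$ by (5.6). $\square$

**The limit $s\to0$.** The purpose is to obtain a gauge for $u$ itself, with two weak derivatives. Fix $t$ with $u(t)\in W^{2,2}$ and $\nabla u(t)\in L^4$ near $B_{3/4}$, and $\mu(\cdot,t)\in L^2(B_{1/2})$; a.e. $t$ qualifies. The $s$-integrals above converge absolutely wherever $m_1,m_2<\infty$. So for a.e. $x$, as $s\to0$: $G_s\to G\in SO(L+1)$, $A_i$ and $\partial_jA_i$ converge, $u_s\to u$ and $\nabla u_s\to\nabla u$.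

The $A_i$, $\partial_jA_i$ are dominated by $C(1+\mu)\in L^2(B_{1/2})$. So they converge in $L^2$; the limit, still called $A_i$, is in $W^{1,2}$, and its derivatives are the limits of the derivatives. The $\partial_iG_s=\Omega_iG_s+G_sA_i$ converge a.e. and are dominated by $C(\Phi\mu)^{1/2}\in L^4$. So $G\in W^{1,4}$, and with (7.1),
$$\partial_iG=\Omega_iG+GA_i,\qquad\Omega_i=[\partial_i(P(u)),P(u)],\qquad P(u)G=GP_{1/4}.\tag{7.3}$$
The bounds of Lemma 7.2 hold for $G$ and $A$. Next, $\Omega_i\in W^{1,2}\cap L^4$ because $u\in W^{2,2}\cap L^\infty$ and $\nabla u\in L^4$; $A_i\in W^{1,2}\cap L^4$; $G\in W^{1,4}\cap L^\infty$. By the product rule $\partial_iG\in W^{1,2}$ and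
$$|\nabla^2G|\le C\big(|\nabla^2u|+|\nabla u|^2+(|\Omega|+|A|)|\nabla G|+|\nabla A|\big)\le C(1+\mu)\in L^2(Q_0).$$
Hence $G\in L^\infty\cap L^2W^{2,2}(Q_0)$. Since $\partial_i\Omega_i=[\Delta(P(u)),P(u)]$,
$$\Delta G=[\Delta(P(u)),P(u)]G+\Omega_i(\Omega_iG+GA_i)+(\Omega_iG+GA_i)A_i+G\,\partial_iA_i.\tag{7.4}$$

## 8. The approximate linear equation along $T_pN$

**Lemma 8.1.** Let $\zeta:Q_0\to\mathbb R^{L+1}$ be bounded and measurable, $C^2$ in $x$ with measurable derivatives, with spatial support in a fixed compact subset of the interior of $B_{1/2}$, and $\|\zeta\|<\infty$. Then (6.1) holds: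
$$\Big|\int_{Q_0}\langle\partial_tu,P_p\zeta\rangle+\langle\Delta u,P_p\Delta\zeta\rangle\Big|\le C\epsilon\Phi\|\zeta\|.$$

*Proof.* Let $\|\zeta\|=1$, $\eta=P_{1/4}\zeta$, $\xi=G\eta$, extended by $0$ outside $Q_0$. By (7.3), $P(u)\xi=GP_{1/4}P_{1/4}\zeta=\xi$, and $\xi\in L^\infty\cap L^2W^{2,2}$, so (3.2) applies. By (5.7), $\|\eta-P_p\zeta\|\le C\Phi$. We expand $\Delta(G\eta)=G\Delta\eta+2\partial_iG\,\partial_i\eta+(\Delta G)\eta$ and treat the four resulting terms. Write $P=P(u)$, $Q=Q(u)$.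

**Step 1: the time term.** $\int\langle\partial_tu,G\eta\rangle=\int\langle\partial_tu,P_p\zeta\rangle+O\big(\|\partial_tu\|_{L^q}(\|G-I\|_{L^{q'}}+\Phi)\big)$; by Lemma 7.2 and (5.2) the error is $O(\epsilon\Phi)$.

**Step 2: the main space term.** $\int\langle\Delta u,G\Delta\eta\rangle=\int\langle\Delta u,P_p\Delta\zeta\rangle+O\big(\|\Delta u\|_{L^2}(\|G-I\|_{L^2}+\Phi)\big)$; the error is again $O(\epsilon\Phi)$.

**Step 3: the term with $\nabla G$ is an error.** In $2\int\langle\Delta u,\partial_iG\,\partial_i\eta\rangle$ insert $\partial_iG=\Omega_iG+GA_i$. The $A$-part is at most $C\epsilon\|A\|_{L^2}\le C\epsilon\Phi$. For the $\Omega$-part, $\eta=P_{1/4}\eta$ gives $(I-P_{1/4})\partial_i\eta=(\partial_iP_{1/4})\eta=O(\Phi)$. As $G(I-P_{1/4})=QG$, this means $G\partial_i\eta=PG\partial_i\eta+O(\Phi)$. Since $P\Omega_iP=0$,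
$$\langle\Delta u,\Omega_iPG\partial_i\eta\rangle=\langle Q\Delta u,\Omega_iPG\partial_i\eta\rangle=O(|\nabla u|^3)$$
by (3.1). By (5.5) and (5.1), $\int|\nabla u|^3\le C\int(\Phi\mu)^{3/2}\le C(\Phi\epsilon)^{3/2}\le C\epsilon\Phi$, and the remainder is at most $C\Phi\int|\Delta u||\nabla u|\le C\Phi^{3/2}\int\mu^{3/2}\le C\epsilon\Phi$.

**Step 4: the term with $\Delta G$ is an error.** Insert (7.4) in $\int\langle\Delta u,(\Delta G)\eta\rangle$. The field $G\eta$ is tangent and $P[\Delta P,P]P=0$, so the first term contributes $\langle Q\Delta u,[\Delta P,P]G\eta\rangle=O(|\nabla u|^2(|\nabla^2u|+|\nabla u|^2))=O(\Phi\mu^2)$. This is where the bad term of Section 6 has disappeared. The others are $O\big(|\Delta u|(|\Omega|^2+|\Omega||A|+|A|^2+|\nabla A|)\big)=O(\mu\cdot\Phi(1+\mu))$. The total is at most $C\Phi(\epsilon+\epsilon^2)$.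

Summing, $0=\int\langle\partial_tu,P_p\zeta\rangle+\langle\Delta u,P_p\Delta\zeta\rangle+O(\epsilon\Phi)$. $\square$

## 9. Decay of the oscillation and Hölder continuity

**Lemma 9.1.** There is $C_1$ with $\omega(0,\theta)\le C_1(\theta+\theta^{-n-3}\epsilon)\Phi$ for all $0<\theta\le\frac18$.

*Proof.* Let $U=P_p(u-p)$; $\int_{Q_0}|U|\le C\Phi$ by (5.8).

**Step 1: duality.** We turn Lemma 8.1 into a representation of $U$. Fix cutoffs $\kappa\in C_c^\infty(B_{7/16})$ with $\kappa=1$ on $B_{1/4}$, and $\lambda(t)$ smooth, $\lambda=0$ near $t\le-\frac12$, $\lambda=1$ for $t\ge-\frac14$. Let $\tau'\in[-\frac14,0]$ and let $\zeta$ be smooth on $\{t<\tau'\}$ with $\|\zeta\|<\infty$ (the sup now being over $t<\tau'$), with all derivatives bounded on $\operatorname{supp}\nabla\kappa$, with $-\partial_t\zeta+\Delta^2\zeta$ bounded, and $\zeta(t)\to\zeta(\tau')$ uniformly as $t\uparrow\tau'$. Apply Lemma 8.1 to $\kappa\lambda\zeta1_{t\le\tau'-h}$, integrate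 by parts in $x$ and $t$, and let $h\to0$, using $U\in C([-\frac12,0];L^2)$:
$$\Big[\int\langle U,\kappa\zeta\rangle dx\Big]_{t=\tau'}+\int_{t<\tau'}\kappa\lambda\langle U,-\partial_t\zeta+\Delta^2\zeta\rangle=\int_{t<\tau'}\langle U,\kappa\lambda'\zeta-\lambda[\Delta^2,\kappa]\zeta\rangle+O(\epsilon\Phi\|\zeta\|).\tag{9.1}$$
Let
$$\Theta(y,\tau)=\int_{Q_0}U(x,t)\big\{\kappa(x)\lambda'(t)b(y-x,\tau-t)-\lambda(t)[\Delta^2,\kappa]_x\,b(y-x,\tau-t)\big\}\,dx\,dt.$$
For $(y,\tau)\in P_{1/8}$ the arguments of $b$ stay away from the origin: either $\tau-t\ge\frac18$, or $|x-y|\ge\frac18$ since $[\Delta^2,\kappa]$ lives on $|x|\ge\frac14$. So $|\nabla\Theta|+|\partial_\tau\Theta|\le C\Phi$ on $P_{1/8}$. Moreover $\Theta$ takes values in $T_pN$.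

**Step 2: the slice part of $\omega$.** Let $\phi\in\mathcal K$, $\phi_\theta=\theta^{-n}\phi(\cdot/\theta)$, $\tau\in[-\theta^4,0]$, $e$ a unit vector, and $\zeta(x,t)=e\int b(y-x,\tau-t)\phi_\theta(y)\,dy$ for $t<\tau=:\tau'$. Then $-\partial_t\zeta+\Delta^2\zeta=0$, $\zeta(\tau)=e\phi_\theta$, $\|\zeta\|\le C\|\phi_\theta\|_{C^2}\le C\theta^{-n-2}$ by the $L^1$ bound in (3.4), and $\zeta$ is smooth with bounded derivatives for $|x|\ge\frac14$. By (9.1) and Fubini, $\int\langle U(\tau),e\rangle\phi_\theta=\int\langle\Theta(\tau),e\rangle\phi_\theta+O(\theta^{-n-2}\epsilon\Phi)$, so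
$$\Big|\int(U(\tau)-\Theta(0,0))\phi_\theta\Big|\le C(\theta+\theta^{-n-2}\epsilon)\Phi.$$
By (1.1) and (5.9), $|\int Q_p(u(\tau)-p)\phi_\theta|\le C\theta^{-n}\int_{B_{1/2}}|u(\tau)-p|^2\le C\theta^{-n}\epsilon\Phi$. Since $u-p=U+Q_p(u-p)$, the choice $c=p+\Theta(0,0)$ bounds the first part of $\omega(0,\theta)$ by $C(\theta+\theta^{-n-2}\epsilon)\Phi$.

**Step 3: the gradient part of $\omega$.** Let $g^i\in C_c^\infty(\operatorname{int}P_\theta;\mathbb R^{L+1})$, $|g|\le1$, and $\zeta(t)=-\int_t^0b(\sigma-t)*\operatorname{div}g(\sigma)\,d\sigma$. Then $\zeta$ is smooth, vanishes near $t=0$, and $-\partial_t\zeta+\Delta^2\zeta=-\operatorname{div}g$. Moving the divergence onto $b$, $\|\zeta\|\le C\int_0^1(1+\sigma^{-3/4})\,d\sigma\le C$ on $[-\frac12,0]$. Since $\kappa\lambda=1$ on $P_\theta$, (9.1) with $\tau'=0$ and Fubini give $\int\langle\partial_iU,g^i\rangle=\int\langle\partial_i\Theta,g^i\rangle+O(\epsilon\Phi)$. Taking the supremum over $g$,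 $\int_{P_\theta}|\nabla U|\le C\Phi\theta^{n+4}+C\epsilon\Phi$. For the normal part, $Q_p\partial_iu=(Q_p-Q(u))\partial_iu$, so by (5.8), (5.5) and (5.1)
$$\int_{Q_0}|Q_p\nabla u|\le C\|u-p\|_{L^2}\|\nabla u\|_{L^2}\le C\Phi(\Phi\epsilon)^{1/2}\le C\epsilon\Phi.$$
Thus $\theta^{-n-3}\int_{P_\theta}|\nabla u|\le C(\theta+\theta^{-n-3}\epsilon)\Phi$. $\square$

**Iteration.** Fix $\theta\le\frac18$ with $2C_1\theta\le(\theta/2)^{3/4}$ and require $\epsilon\le\theta^{n+4}$, so that $\theta^{-n-3}\epsilon\le\theta$. Suppose $(H_\epsilon)$ holds on $P_r(z)$ and $P_\rho(z')\subset P_{\theta r/2}(z)$. Then $\rho/\theta\le r/2$, $|x'-x|+\rho/\theta\le r$, and $t'-(\rho/\theta)^4\ge t-(\theta r/2)^4-(r/2)^4\ge t-r^4$; so $P_{\rho/\theta}(z')\subset P_r(z)$. Lemma 9.1, rescaled to $P_{\rho/\theta}(z')$, gives $\omega(z',\rho)\le2C_1\theta\,\Phi_*(z',\rho/\theta)\le(\theta/2)^{3/4}\Phi_*(z,r)$. Hence $\Phi_*(z,\theta r/2)\le(\theta/2)^{3/4}\Phi_*(z,r)$, and iterating,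 $\Phi_*(z,\rho)\le C(\rho/r)^{3/4}\Phi_*(z,r)$ for $\rho\le r$. For $z\in P_{1/2}$ we have $P_{1/2}(z)\subset P_1$; with Lemma 4.3,
$$\omega(z,\rho)\le C\epsilon\rho^{3/4}\qquad(z\in P_{1/2},\ 0<\rho\le\tfrac12).\tag{9.2}$$

**Hölder continuity.** By (9.2), $|\partial_\sigma u_\sigma(z)|\le C\sigma^{-1}\omega(z,\sigma)\le C\epsilon\sigma^{-1/4}$, so $|u(z)-u_s(z)|\le C\epsilon s^{3/4}$ for every $t$ at Lebesgue points $x$. Let $d(z,z')=\max\{|x-x'|,|t-t'|^{1/4}\}$, a metric. For $z,z'\in P_{1/4}$ with $t'\le t$ and $s=d(z,z')\le\frac18$, both $u_s(z)$ and $u_s(z')$ are tested quantities in $\omega(z,2s)$, up to a constant factor, so $|u_s(z)-u_s(z')|\le C\omega(z,2s)$. Hence $u$ has a continuous representative on $P_{1/4}$ with $|u(z)-u(z')|\le C\epsilon\,d(z,z')^{3/4}$ whenever $d(z,z')\le\frac18$. In particular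
$$\operatorname{osc}_{P_\rho(z)}u\le C\epsilon\rho^{3/4}\quad(z\in P_{1/8},\ 0<\rho\le\tfrac1{16}),\qquad\operatorname{osc}_{P_{1/8}}u\le C\epsilon.\tag{9.3}$$

## 10. From Hölder continuity to bounded second derivatives

Integrations by parts below are on slices with $u(t)\in W^{2,2}\cap L^\infty$, $\nabla u\in L^4$ locally, followed by integration in $t$, and are justified by mollification. For fields such as $\kappa^4|\nabla u|^2\partial_iu$: with $w=\nabla u\in W^{1,2}\cap L^4$ and mollifications $w_k$, the cubic expressions in $w_k$ converge in $L^{4/3}$ and $w_k\otimes w_k\otimes\nabla w_k\to w\otimes w\otimes\nabla w$ in $L^1$. So the field is in $W^{1,1}$ and the product rule holds. It may be paired with $v\in L^\infty\cap W^{1,4}$, as the mollifications of $v$ are bounded and converge a.e. and in $W^{1,4}$.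

**Lemma 10.1 (Caccioppoli).** For $\epsilon$ small, $z\in P_{1/8}$, $\rho\le\frac1{32}$: $\int_{P_\rho(z)}|\nabla^2u|^2\le C\epsilon^2\rho^{n+3/2}$ and $\int_{P_\rho(z)}|\nabla u|^4\le C\epsilon^4\rho^{n+3}$.

*Proof.* Let $\kappa=1$ on $P_\rho(z)$, $0\le\kappa\le1$, vanishing near the lateral and bottom boundary of $P_{2\rho}(z)$, $|\nabla^j\kappa|\le C\rho^{-j}$, $|\partial_t\kappa|\le C\rho^{-4}$. Put $c=u(z)$, $v=u-c$, $\nu=\sup_{P_{2\rho}(z)}|v|\le C\epsilon\rho^{3/4}$, $w=Q(u)v$. By (1.1), $|w|\le C\nu^2$. Since $Q(u)\partial_iu=0$, $\partial_iw=\partial_i(Q(u))v$, so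
$$|\nabla w|\le C\nu|\nabla u|,\qquad|\Delta w|\le C\nu(|\nabla^2u|+|\nabla u|^2)+C|\nabla u|^2.$$
Over $P_{2\rho}(z)$ let $X=\int\kappa^4|\nabla^2u|^2$, $Y=\int\kappa^4|\nabla u|^4$, $Z=\rho^{-2}\int\kappa^2|\nabla u|^2$; all are finite.

**Step 1: testing the equation.** Use $\xi=\kappa^4P(u)v=\kappa^4(v-w)$ in (3.2), restricted to times $\le t$. We have $\langle\partial_tu,P(u)v\rangle=\langle\partial_tu,v\rangle$ and $\int\kappa^4\langle\partial_tu,v\rangle\ge-\frac12\int|\partial_t\kappa^4||v|^2\ge-C\nu^2\rho^n$. So for any small $\gamma>0$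
$$\int\kappa^4|\Delta u|^2\le C\nu^2\rho^n+C\int|\Delta u|\{\kappa^4\nu|\nabla^2u|+\kappa^4|\nabla u|^2+\rho^{-1}\kappa^3|\nabla u|+\rho^{-2}\kappa^2\nu\}$$
$$\le(C\nu+\gamma)X+C_\gamma(Y+Z+\nu^2\rho^n).$$

**Step 2: closing the estimate.** Integrating by parts,
$$Y=-\int\langle v,\partial_i(\kappa^4|\nabla u|^2\partial_iu)\rangle\le C\nu X^{1/2}Y^{1/2}+C\nu\rho^{-1}Y^{3/4}\rho^{(n+4)/4},\quad\text{so }Y\le C\nu^2X+C\nu^4\rho^n;$$
$$Z=-\rho^{-2}\int\langle v,\kappa^2\Delta u+2\kappa\nabla\kappa\cdot\nabla u\rangle,\quad\text{so }Z\le\gamma'X+C_{\gamma'}\nu^2\rho^n;$$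
$$X=\int\kappa^4|\Delta u|^2+\int\partial_i(\kappa^4)\langle\partial_iu,\Delta u\rangle-\int\partial_j(\kappa^4)\langle\partial_iu,\partial_{ij}u\rangle,\quad\text{so }X\le2\int\kappa^4|\Delta u|^2+CZ.$$
In the second line $\rho^{-2}\int\nu\kappa|\nabla\kappa||\nabla u|\le\frac14Z+C\nu^2\rho^n$ was absorbed. Choose first $\gamma$, then $\gamma'$ small, then $\epsilon$ (hence $\nu$) small: $X\le C\nu^2\rho^n$ and $Y\le C\nu^4\rho^n$. $\square$

By Hölder and $|f_2|\le C|\nabla u|^2$, $|f_1|\le C|\nabla u||\nabla^2u|$, $|f_0|\le C(|\nabla^2u|+|\nabla u|^2)|\nabla^2u|$, for $z\in P_{1/8}$, $\rho\le\frac1{32}$,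
$$\int_{P_\rho(z)}|f_2|\le C\epsilon^2\rho^{n+7/2},\qquad\int_{P_\rho(z)}|f_1|\le C\epsilon^2\rho^{n+5/2},\qquad\int_{P_\rho(z)}|f_0|\le C\epsilon^2\rho^{n+3/2}.\tag{10.1}$$
Since $P_{1/8}$ is covered by $C(n)$ cylinders $P_{1/32}(z_j)$, $z_j\in P_{1/8}$, we have $\int_{P_{1/8}}|f_j|\le C\epsilon^2$; so (10.1) holds for $f_j1_{P_{1/8}}$ and all $\rho>0$, with a larger $C$.

**Lemma 10.2 (potentials).** Let $f$ have support in $P_1$, $E\subset P_1$, $\int_{P_\rho(z)}|f|\le K\rho^{n+4-\lambda}$ for $z\in E$, $\rho>0$ $(0\le\lambda\le4)$. Let $T_kf=(D^kb)*f$, with $D^k$ a spatial derivative of order $k\le3$, and $\beta=4-k-\lambda>0$. On $E$: (a) $|T_kf|\le CK$; (b) if $\beta<1$, $|T_kf(z)-T_kf(z')|\le CK\,d(z,z')^\beta$; (c) if $\beta<4$, the same holds when $z,z'$ have the same $x$. Here $C$ depends also on $\beta$.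

*Proof.* For $w=(y,\tau)$ we have $b(z-w)=0$ when $\tau\ge t$, and $\{w:\tau<t,\ d(z,w)\le\rho\}\subset P_\rho(z)$. Summing (3.4) over dyadic shells of radius $R\le4$ gives $\sum_RR^{-n-k}KR^{n+4-\lambda}=K\sum_RR^\beta$, which is (a).

For (b), (c) let $\rho=d(z,z')$, $t'\le t$. Points with $d(z,w)\le2\rho$, hence $d(z',w)\le3\rho$, contribute at most $CK\rho^\beta$ to each value, by the same sum. Let $D=d(z,w)>2\rho$. Moving from $z$ to $z'$ first in $x$, then in $t$, we stay within $d$-distance $\rho$ of $z$, so the argument of $D^kb$ keeps parabolic size at least $D/2$. By the mean value theorem $|D^kb(z-w)-D^kb(z'-w)|\le C(\rho D^{-n-k-1}+\rho^4D^{-n-k-4})\le C\rho D^{-n-k-1}$, and it is $\le C\rho^4D^{-n-k-4}$ if $x=x'$. Then $\rho\sum_{R\ge2\rho}KR^{\beta-1}\le CK\rho^\beta$, respectively $\rho^4\sum_{R\ge2\rho}KR^{\beta-4}\le CK\rho^\beta$. $\square$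

**Representation formulas.** We now write $u$ near $0$ as potentials of $f_0,f_1,f_2$ plus a smooth function. Let $r\le\frac18$, $\kappa$ a smooth cutoff with $\kappa=1$ on $P_{r/2}$, vanishing near the lateral and bottom boundary of $P_r$, $c=u(0)$, $v=u-c$. For $\varphi\in C_c^\infty(\mathbb R^n\times(-\infty,0);\mathbb R^{L+1})$ let
$$\zeta(y,\tau)=\int_{t>\tau}b(x-y,t-\tau)\varphi(x,t)\,dx\,dt.$$
Then $\zeta$ is smooth, vanishes for $\tau$ near $0$, and $(-\partial_\tau+\Delta^2)\zeta=\varphi$. As $D^ab\in L^1_{\rm loc}$ for $|a|\le3$ and $D_y^a\zeta(y,\tau)=(-1)^{|a|}\int(D^ab)(x-y,t-\tau)\varphi$, for compactly supported $F\in L^1$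
$$\int\langle F,D^a\zeta\rangle=(-1)^{|a|}\int\langle(D^ab)*F,\varphi\rangle\qquad(|a|\le3).\tag{10.2}$$
Write $[\Delta^2,\kappa]\zeta=\sum_{|a|\le3}c_aD^a\zeta$ with $c_a$ smooth and supported in $\operatorname{supp}\nabla\kappa$. Test (3.3) with $\kappa\zeta$. The left side is
$$\int\langle v,-\partial_\tau(\kappa\zeta)+\Delta^2(\kappa\zeta)\rangle=\int\langle\kappa v,\varphi\rangle+\int\Big\langle v,-\partial_\tau\kappa\,\zeta+\sum_{|a|\le3}c_aD^a\zeta\Big\rangle,$$
the right side is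
$$\int\kappa\big(\langle f_2,\Delta\zeta\rangle+\langle f_1^i,\partial_i\zeta\rangle+\langle f_0,\zeta\rangle\big)+\int\langle f_2,2\nabla\kappa\cdot\nabla\zeta+\Delta\kappa\,\zeta\rangle+\langle f_1^i,\partial_i\kappa\,\zeta\rangle.$$
By (10.2), and since $\varphi$ is arbitrary, a.e. on $\{t<0\}$
$$\kappa(u-c)=b*(\kappa f_0)-\partial_ib*(\kappa f_1^i)+\Delta b*(\kappa f_2)+H,\tag{10.3}$$
$$H=b*(\Delta\kappa f_2+\partial_i\kappa f_1^i+\partial_t\kappa\,v)-2\,\partial_jb*(\partial_j\kappa f_2)-\sum_{|a|\le3}(-1)^{|a|}D^ab*(c_av),$$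
all sources being restricted to $t\le0$. The sources of $H$ lie in the closure of $P_r\setminus P_{r/2}$, at positive parabolic distance from $P_{r/4}$, and $b$ is smooth off $0$. So on $P_{r/4}$ each space-time derivative of $H$ is at most $C_r(\sup_{P_{1/8}}|u-c|+\int_{P_r}(|f_1|+|f_2|))\le C_r\epsilon$.

A second version trades a derivative. Since $f_2\in L^1W^{1,1}$ with $|\nabla f_2|\le C(|\nabla u||\nabla^2u|+|\nabla u|^3)$, put $F_i=\partial_if_2-f_1^i$. The first two terms on the right of (3.3) are $-\int\langle F_i,\partial_i\phi\rangle$, and in the same way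
$$\kappa(u-c)=b*(\kappa f_0)+\partial_ib*(\kappa F_i)+H',\tag{10.4}$$
$$H'=b*(-\partial_i\kappa F_i+\partial_t\kappa\,v)-\sum_{|a|\le3}(-1)^{|a|}D^ab*(c_av).$$
On $P_{r/4}$ each derivative of $H'$ is at most $C_r(\sup_{P_{1/8}}|u-c|+\int_{P_r}|F|)\le C_r\epsilon$, by Lemma 10.1 and the covering. Spatial derivatives of $b*f$ up to order $3$ are the convolutions with $D^ab$.

**Step: $\nabla u$ is Hölder continuous.** Apply (10.3) with $r=\frac18$. By (10.1), $\kappa f_0,\kappa f_1,\kappa f_2$ satisfy Lemma 10.2 with $\lambda=\frac52,\frac32,\frac12$, $E=P_{1/8}$, $K=C\epsilon^2$. In $\nabla u$ they occur with $k=1,2,3$, so $\beta=\frac12$ each time; in $u$ with $k=0,1,2$, so $\beta=\frac32$, and (c) applies. Hence on $P_{1/32}$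
$$|\nabla u|\le C\epsilon,\quad|\nabla u(z)-\nabla u(z')|\le C\epsilon\,d(z,z')^{1/2},\quad|u(x,t)-u(x,t')|\le C\epsilon|t-t'|^{3/8}.\tag{10.5}$$

**Step: $\nabla^2u$ is bounded.** The plan is a second Caccioppoli estimate, around an affine function. Let $z=(x,t)\in P_{1/64}$, $\rho\le\frac1{128}$, so $P_{2\rho}(z)\subset P_{1/32}$; $\ell(y)=u(z)+\nabla u(z)(y-x)$, and now $v=u-\ell$. By (10.5), on $P_{2\rho}(z)$,
$$|v|\le C\epsilon\rho^{3/2},\quad|\nabla v|\le C\epsilon\rho^{1/2},\quad|f_2-f_2(z)|\le C\epsilon^2\rho^{1/2},\quad|f_1|\le C\epsilon|\nabla^2v|,\quad|f_0|\le C(|\nabla^2v|^2+\epsilon^2|\nabla^2v|).$$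
Test (3.3) with $\phi=\kappa^4v$, $\kappa$ as in Lemma 10.1, times $\le t$. Note $\int\langle f_2(z),\Delta\phi\rangle=0$, $\partial_tu=\partial_tv$, $\Delta u=\Delta v$. With $X=\int\kappa^4|\nabla^2v|^2$:

- the left side is at least $\frac12\int\kappa^4|\Delta v|^2-C\rho^{-4}\int|v|^2-C\rho^{-2}\int|\nabla v|^2\ge\frac12\int\kappa^4|\Delta v|^2-C\epsilon^2\rho^{n+3}$;
- $\int|f_2-f_2(z)||\Delta\phi|\le\gamma X+C_\gamma\epsilon^2\rho^{n+4}$;
- $\int|f_1||\nabla\phi|\le C\int\epsilon|\nabla^2v|\,\kappa^2\epsilon\rho^{1/2}\le\gamma X+C_\gamma\epsilon^2\rho^{n+5}$;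
- $\int|f_0||\phi|\le(C\epsilon+\gamma)X+C_\gamma\epsilon^2\rho^{n+7}$;
- $X\le2\int\kappa^4|\Delta v|^2+C\rho^{-2}\int|\nabla v|^2$, as in Lemma 10.1 (integrals over $P_{2\rho}(z)$).

Hence for $\epsilon$ small $\int_{P_\rho(z)}|\nabla^2u|^2\le C\epsilon^2\rho^{n+3}$. Therefore $\int_{P_\rho(z)}|f_0|\le C\epsilon^2\rho^{n+3}$ ($\lambda=1$), and as $|F|\le C(|\nabla u||\nabla^2u|+|\nabla u|^3)$, $\int_{P_\rho(z)}|F|\le C\epsilon^2\rho^{n+7/2}$ ($\lambda=\frac12$). Covering $P_{1/64}$ by cylinders of radius $\frac1{128}$ as before, these hold for $f_01_{P_{1/64}}$, $F1_{P_{1/64}}$ and all $\rho>0$. Apply (10.4) with $r=\frac1{64}$, $E=P_{1/64}$: in $\nabla^2u$ we have $k=2$, $\beta=1$ for $f_0$, and $k=3$, $\beta=\frac12$ for $F$. By Lemma 10.2(a), $|\nabla^2u|\le C\epsilon$ on $P_{1/256}$.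

## 11. All higher derivatives in $L^p$, and the end of the proof

**Claim.** For every $k\ge2$, $p<\infty$, $r<\frac1{256}$ the weak derivatives exist and $\|\nabla^ju\|_{L^p(P_r)}\le C_{k,p,r}\,\epsilon$ for $1\le j\le k$.

The case $k=2$ is done. Assume the claim for $k$, let $|a|=k-2$ and $v=\partial^au$ (if $a=0$, $v=u-c$ with $c=u(0)$).

**Step 1: the equation for $v$.** In the interior of $P_{1/256}$, in the sense of distributions, $\partial_tv+\Delta^2v=\partial_i\partial^aF_i+\partial^af_0$. Here $F$ is a sum of terms $B(u)*\nabla u*\nabla^2u$ and $B(u)*(\nabla u)^3$, and $f_0$ of terms $B(u)*\nabla^2u*\nabla^2u$ and $B(u)*\nabla u*\nabla u*\nabla^2u$, where $B$ is smooth and $*$ here denotes contractions. So $\partial^aF$ and $\partial^af_0$ involve derivatives of $u$ up to order $k$ only, and are $O(\epsilon)$ in every $L^p(P_r)$, $r<\frac1{256}$.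

**Step 2: localization.** Let $r<r'<\frac1{256}$ and let $\kappa$ be a smooth cutoff with $\kappa=1$ on $P_r$, vanishing near the lateral and bottom boundary of $P_{r'}$. From
$$\Delta^2(\kappa v)-\kappa\Delta^2v=\partial_i\big[\partial_i(2\nabla\kappa\cdot\nabla v+v\Delta\kappa)+2\partial_i\kappa\,\Delta v\big]-\Delta\kappa\,\Delta v,$$
the function $w=\kappa v$, extended by $0$, satisfies $(\partial_t+\Delta^2)w=\partial_i\tilde F_i+\tilde g$ in $\mathcal D'(\mathbb R^n\times(-\infty,0))$ with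
$$\tilde F_i=\kappa\,\partial^aF_i+\partial_i(2\nabla\kappa\cdot\nabla v+v\Delta\kappa)+2\partial_i\kappa\,\Delta v,\qquad\tilde g=\partial_t\kappa\,v-\partial_i\kappa\,\partial^aF_i+\kappa\,\partial^af_0-\Delta\kappa\,\Delta v.$$
These vanish outside $P_{r'}$ and are $O(\epsilon)$ in every $L^p$. Take $\varphi$ and $\zeta$ as in (10.2), and test with $\zeta$ times a space-time cutoff equal to $1$ near $P_{r'}\cap\operatorname{supp}\zeta$; this is admissible since $\zeta=0$ near $t=0$ and $w,\tilde F,\tilde g$ are supported in $P_{r'}$. By (10.2), $\int\langle w,\varphi\rangle=-\int\langle\tilde F_i,\partial_i\zeta\rangle+\int\langle\tilde g,\zeta\rangle=\int\langle\partial_ib*\tilde F_i+b*\tilde g,\varphi\rangle$. Hence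
$$\kappa v=\partial_ib*\tilde F_i+b*\tilde g\quad\text{on }\{t<0\},$$
with $\tilde F,\tilde g$ extended by $0$ to $t>0$.

**Step 3: one more derivative.** The operators $\nabla^3\partial_ib\,*$ have the multipliers $m(\xi,\tau)=\xi^\alpha/(i\tau+|\xi|^4)$, $|\alpha|=4$. These are smooth off $0$ and homogeneous of degree $0$ under $(\xi,\tau)\mapsto(\lambda\xi,\lambda^4\tau)$. The operators $\eta_j\partial_{\eta_j}$, $\eta=(\xi,\tau)$, preserve both properties, so all functions $\big(\prod_{j\in J}\eta_j\partial_{\eta_j}\big)m$, $J\subset\{1,\dots,n+1\}$, are bounded. By the Marcinkiewicz multiplier theorem these operators are bounded on $L^p(\mathbb R^{n+1})$, $1<p<\infty$. The kernel $\nabla^3b$ is locally integrable, so $\nabla^3b*\tilde g$ is $O(\epsilon)$ in $L^p$ on bounded sets. Thus $\|\nabla^3(\kappa v)\|_{L^p(P_{r'})}\le C\epsilon$, which is the claim for $k+1$.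

**Step 4: conclusion.** From $\partial_tu=-\Delta^2u+\partial_iF_i+f_0$, also $\partial_t\nabla^ju$ is $O(\epsilon)$ in every $L^p(P_r)$, $j\ge0$, $r<\frac1{256}$. So for $j\ge1$, $\nabla^ju\in W^{1,p}(P_r)$ in the $n+1$ space-time variables, with norm $O(\epsilon)$. The Sobolev embedding with $p>n+1$ on the Lipschitz domain $P_{1/512}$ gives $|\nabla^ju|\le C_j\epsilon$ there. The right side of the equation is a polynomial in spatial derivatives of $u$ with coefficients smooth in $u$. Differentiating it in $t$ and inserting the equation, by induction on $l$ all $\partial_t^l\nabla^ju$ are such polynomials, hence bounded in every $L^p(P_r)$. So $u\in W^{m,p}(P_{1/512})$ for all $m,p$; that is, $u$ is smooth on $P_{1/512}$ up to the boundary, in particular up to the top time, with all derivatives bounded. This proves Proposition 4.4. By Section 4 it proves Theorem A, and with $q=2$, $\vartheta=\frac1{16}$ the affirmative answer to the question of Section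 2. $\blacksquare$
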